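\title{Robeva's equations define the odeco variety exactly in dimension at most eleven}

\begin{abstract}
Let $V$ be a complex vector space of dimension $n$ with a nondegenerate symmetric bilinear form. A tensor $T\in S^3V$ defines a commutative product on $V$, and this product is associative when $T$ is orthogonally decomposable (odeco). Associativity is a system of quadratic equations in $T$, Robeva's equations. We prove that their common zero set is the Zariski closure of the set of odeco tensors if and only if $n\le 11$. For $n\le 11$ we attach to a nilpotent algebra of dimension $n$ a Gorenstein algebra of dimension $n+2$, use the smoothability of Gorenstein algebras of length at most $13$ to find a large component through the given tensor, and show that the nilpotent locus is too small to contain this component. For $n=12$ a tangent space computation excludes the tensor given by the determinant of a symmetric $3\times3$ matrix.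
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Odeco tensors and Robeva's equations}

Let $V$ be a complex vector space of finite dimension $n$ with a nondegenerate symmetric bilinear form $(\cdot|\cdot)$. A symmetric tensor $T\in S^3V\subseteq V\otimes V\otimes V$ defines a bilinear product $\mu_T\colon V\times V\to V$ by contraction: if $T=\sum a\otimes b\otimes c$, then $\mu_T(x,y)=\sum (x|a)(y|b)\,c$. The tensor $T$ is (strongly) \emph{orthogonally decomposable}, or \emph{odeco}, if
\[
T=\sum_{i=1}^k v_i^{\otimes 3},\qquad (v_i|v_j)=0\ \ (i\ne j),\qquad (v_i|v_i)\ne0 .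
\]
Let $Y(V)\subseteq S^3V$ be the Zariski closure of the set of odeco tensors.

The definition is modeled on matrices. A self-adjoint operator with distinct eigenvalues has pairwise orthogonal eigenvectors, none of them isotropic, so in $S^2V$ the analogous closure is the whole space. In $S^3V$ an odeco tensor depends on an orthogonal frame and $n$ scalars, that is, on $\frac{n(n-1)}2+n=\frac{n(n+1)}2$ parameters, while $\dim S^3V=\binom{n+2}3$. So one needs equations. For odeco $T$ we have $\mu_T(x,y)=\sum_i(x|v_i)(y|v_i)v_i$ and
\[
\mu_T(\mu_T(x,y),z)=\sum_i (x|v_i)(y|v_i)(z|v_i)(v_i|v_i)\,v_i ,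
\]
which is symmetric in $x,y,z$; hence $\mu_T$ is associative. For fixed $x,y,z$ the condition $\mu_T(x,\mu_T(y,z))=\mu_T(\mu_T(x,y),z)$ amounts to $n$ quadratic equations in $T$. All these equations together are \emph{Robeva's equations}. Their zero set is
\[
X(V)=\{T\in S^3V:\mu_T\text{ is associative}\}\supseteq Y(V).
\]
\begin{quote}
\emph{For which $n=\dim V$ is $X(V)$ equal to $Y(V)$?}
\end{quote}
Robeva showed that $X(V)=Y(V)$ for $n\le3$. The question is posed in \cite{BDS}, where a partial answer is given.

We treat it as a question about algebras. Write $xy=\mu_T(x,y)$, $L_x(y)=xy$ and $A_T=(V,\mu_T)$. The trilinear form $(xy|z)$ is the form that $T$ defines on $V$; it is totally symmetric and it determines $T$. So the points of $X(V)$ are the commutative associative products on $V$, not necessarily unital, for which the bilinear form is \emph{invariant}: $(xy|z)=(x|yz)$. Since $((xy)z|w)=(xy|zw)$ and $(x(yz)|w)=(yz|xw)$,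
\begin{equation}\label{eq:assoc}
\mu_T\text{ is associative}\iff (xy|zw)=(xz|yw)=(xw|yz)\ \text{ for all }x,y,z,w.
\end{equation}
The orthogonal group $O(V)$ acts on $S^3V$, and $g\in O(V)$ is an isometric isomorphism of algebras $A_T\to A_{gT}$. We call $T$ nilpotent or unital if $A_T$ is. The zero algebra counts as both, and $X(0)=Y(0)=\{0\}$.

\begin{example}\label{ex:small}
For $n=1$ every tensor is odeco. For $n=2$ let $v,w$ be a basis of isotropic vectors with $(v|w)=1$, and let $T=v^{\otimes3}$. Then $ww=v$ and $vV=0$, so $T$ is a nonzero nilpotent element of $X(V)$. It is not odeco, because for a nonzero odeco tensor $v_1/(v_1|v_1)^2$ is a nonzero idempotent. It is a limit of odeco tensors: for $a\neq0$ the vectors $v+aw$ and $v-aw$ are orthogonal of norms $\pm2a$, and $\frac12(v+aw)^{\otimes3}+\frac12(v-aw)^{\otimes3}\to v^{\otimes 3}$ as $a\to0$.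
\end{example}

Isotropic subspaces give many more nilpotent solutions of Robeva's equations, and counting them suggests a first guess.

\begin{example}\label{ex:isotropic}
Let $n=2p$, let $P\subset V$ be isotropic of dimension $p$, and let $T\in S^3P$. All products lie in $P$ and $PV=0$, so triple products vanish and $T$ is a nilpotent element of $X(V)$. For $T$ in a dense open subset of $S^3P$ the products span $P$ (they do for $\sum_i v_i^{\otimes3}$ with $v_i$ a basis of $P$), so $T$ determines $P$. The subspaces $P$ form a variety of dimension $\frac{p(p-1)}2$ by \eqref{eq:OG} below, so these tensors form a set of dimension $\frac{p(p-1)}2+\binom{p+2}3$. For $n=14$ this is $21+84=105=\frac{14\cdot15}2$. Now $Y(V)$ is irreducible of dimension $\frac{n(n+1)}2$ (Proposition~\ref{prop:Y}) and contains tensors that are not nilpotent, while nilpotency is a closed condition. So $X(V)\ne Y(V)$ for $n=14$. For $n=12$ the count gives $15+56=71<78$ and decides nothing.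
\end{example}

One might therefore guess that equality holds up to $n=13$. This is the threshold for unital tensors, but not for all tensors.

\subsection{Results}

\begin{theorem}\label{thm:A}
$X(V)=Y(V)$ if and only if $n\le11$.
\end{theorem}

The finer statement needs two definitions. The \emph{trace form} of an algebra that is a free module of finite rank over its base ring is the bilinear form $(x,y)\mapsto\operatorname{tr}L_xL_y$, and its \emph{discriminant} is its Gram determinant in a basis. A finite-dimensional commutative unital $\mathbb C$-algebra $B$ is \emph{smoothable} if there is a commutative unital $\mathbb C[[t]]$-algebra $\mathcal B$, free of finite rank as a module, with $\mathcal B/t\mathcal B\cong B$ and nonzero discriminant; $\mathcal B$ is a \emph{smoothing} of $B$.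

Next, let
\[
W=\mathbb C1\oplus V\oplus\mathbb Cs,\qquad (1|s)=1,\quad(1|1)=(s|s)=0,\quad V\perp 1,s,
\]
a quadratic space of dimension $n+2$, and let $\mathcal A\subseteq X(W)$ be the closed set of products for which the vector $1$ is the unit. For $T\in X(V)$ let $B(T)$ be the product on $W$ with unit $1$ and
\begin{equation}\label{eq:BT}
v*w=vw+(v|w)\,s\quad(v,w\in V),\qquad s*V=0,\qquad s*s=0 .
\end{equation}
Lemma~\ref{lem:BT} shows that $B(T)\in\mathcal A$. For the tensor of Example~\ref{ex:small} we have $w*w=v$ and $w*v=s$, so $B(T)=\mathbb C[w]/(w^4)$.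

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] For every $n$, $Y(V)$ is an irreducible component of $X(V)$, of dimension $n(n+1)/2$. The variety $X(V)$ is irreducible if and only if $n\le11$.
\item[(2)] For $T\in X(V)$, the algebra $A_T$ is an orthogonal product $A_u\times A_{\mathrm{nil}}$ with $A_u$ unital and $A_{\mathrm{nil}}$ nilpotent; correspondingly $T=T_u+T_{\mathrm{nil}}$. Then $T\in Y(V)$ if and only if $T_u\in Y(A_u)$ and $T_{\mathrm{nil}}\in Y(A_{\mathrm{nil}})$. Moreover $T_u\in Y(A_u)$ if and only if $A_u$ is smoothable. A nilpotent $T\in X(V)$ lies in $Y(V)$ if and only if the Gorenstein algebra $B(T)$ lies in the closure in $\mathcal A$ of the set of algebras isomorphic to $\mathbb C^n\times\mathbb C[\varepsilon]/(\varepsilon^2)$.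
\item[(3)] All unital $T\in X(V)$ lie in $Y(V)$ if and only if $n\le13$.
\end{enumerate}
\end{theorem}

The one deep input is a theorem of Casnati, Jelisiejew and Notari \cite{CJN}, which implies that Gorenstein algebras of dimension at most $13$ are smoothable. It settles the unital case (Section~\ref{sec:idem}). A nilpotent algebra $A_T$ has no unit, and the unital algebra $B(T)$ has two more dimensions; this is how $13$ becomes $11$. A smoothing of $B(T)$ is not a deformation of $T$, but it forces a component of $X(V)$ of dimension at least $\frac{n(n+1)}2$ through $T$ (Sections~\ref{sec:one} and~\ref{sec:lower}). The nilpotent locus has smaller dimension for $n\le11$ (Section~\ref{sec:upper}), and induction on $n$ finishes the proof (Section~\ref{sec:equal}). Section~\ref{sec:twelve} treats $n\ge12$, and Section~\ref{sec:B} completes the proof of Theorem~\ref{thm:B}.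

\section{The method for $n=1$}\label{sec:one}

For $n=1$ there is nothing to prove, but the passage from $B(T)$ back to $T$ is already visible. Let $V=\mathbb Cv$ with $(v|v)=1$. Then $X(V)=\{c\,v^{\otimes3}\}$ is a line, and $0$ is its only nilpotent point.

We compute $\mathcal A$. A product on $W=\langle1,v,s\rangle$ with unit $1$ and invariant form is given by the four numbers $c_0=(vv|v)$, $c_1=(vv|s)$, $c_2=(vs|s)$, $c_3=(ss|s)$. Since $x=(x|s)1+(x|v)v+(x|1)s$ and $(xy|1)=(x|y)$,
\[
v^2=c_1 1+c_0v+s,\qquad vs=c_2 1+c_1v,\qquad s^2=c_3 1+c_2v .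
\]
Condition \eqref{eq:assoc} holds for quadruples that contain $1$, and among quadruples from $\{v,s\}$ only $v,v,s,s$ has two different pairings. So associativity is the single equation $(v^2|s^2)=(vs|vs)$, that is, $c_3+c_0c_2=c_1^2$, and $\mathcal A\cong\mathbb C^3$ with coordinates $c_0,c_1,c_2$. Substituting $s=v^2-c_0v-c_1$ into $vs=c_2+c_1v$ shows that the algebra is $\mathbb C[v]/(f)$ with
\[
f=v^3-c_0v^2-2c_1v-c_2 .
\]
Thus $\mathcal A$ is the space of monic cubics, and $B(c\,v^{\otimes3})$ is the cubic $v^2(v-c)$. The argument now has four steps.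
\begin{enumerate}
\item[(1)] The algebra $B(0)=\mathbb C[v]/(v^3)$ is a limit of reduced algebras, the cubics with three distinct roots. These form a family of dimension $3$, but none of them is of the form $B(T)$, since $s*s=0$ in $B(T)$.
\item[(2)] Cutting with one equation, the discriminant, gives a surface through $v^3$ that consists of nonreduced algebras.
\item[(3)] Marking a double root $a$ parametrizes this surface by $(a,c)\mapsto(v-a)^2(v-a-c)$. The parameter $a\in\mathbb C\cong V$ is a translation, and $c$ is a point of $X(V)$.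
\item[(4)] Forgetting $a$ leaves a family of dimension $3-1-1=1$ through $0$ in $X(V)$. The nilpotent locus has dimension $0$, so $0$ is a limit of tensors that are not nilpotent.
\end{enumerate}
For general $n$ the count in (4) reads $\frac{(n+2)(n+1)}2-1-n=\frac{n(n+1)}2$.

\section{Standard facts and smoothability}\label{sec:facts}

Varieties are reduced, over $\mathbb C$, and may be reducible. The dimension of a constructible set is that of its closure. We use the following textbook facts.

\begin{enumerate}
\item[(F1)] If $\varphi$ is a morphism and $S$ a constructible subset of its source, then $\dim\varphi(S)\le\dim S\le\dim\varphi(S)+k$, where $k$ bounds the dimensions of the fibers of $\varphi|_S$.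
\item[(F2)] Let $U$ be a nonempty open subset of an irreducible variety $Z$, and let $z\in Z$. Then $U$ is dense in $Z$ in the Euclidean topology. If $\dim Z\ge1$, there is an irreducible curve in $Z$ through $z$ that meets $U$, and the completed local ring of its normalization at a preimage of $z$ is $\mathbb C[[t]]$.
\item[(F3)] (Krull) If $f\neq0$ is a regular function on an irreducible affine variety $Z$, every component of $\{f=0\}$ has dimension $\dim Z-1$.
\item[(F4)] A morphism $\pi\colon Z\to Z'$ of affine varieties is \emph{finite} if $\mathbb C[Z]$ is generated by finitely many elements integral over $\mathbb C[Z']$. It is then closed with finite fibers. Hence, if $C\subseteq\pi(Z)$ is closed and irreducible, some component $C'$ of $\pi^{-1}(C)$ has $\pi(C')=C$, and $\dim C'=\dim C$.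
\item[(F5)] A finite-dimensional commutative unital algebra $B$ is a product of local algebras $B_i$ with nilpotent maximal ideals $\mathfrak m_i$ of codimension $1$; its characters (unital homomorphisms to $\mathbb C$) correspond to the factors. It is reduced if and only if $B\cong\mathbb C^d$, if and only if its trace form is nondegenerate.
\item[(F6)] The group $SO(V)$ is irreducible of dimension $\frac{n(n-1)}2$. By Witt's theorem, $O(V)$ is transitive on the isotropic subspaces of a given dimension, and an isotropic subspace $P$ has an isotropic partner $E$ that is dual to $P$ under the form.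
\end{enumerate}
The variety $OG(p,n)$ of isotropic $p$-dimensional subspaces of $V$, $2p\le n$, has
\begin{equation}\label{eq:OG}
\dim OG(p,n)=p(n-p)-\tfrac{p(p+1)}2 .
\end{equation}
Indeed, choose a basis $v_1,\dots,v_p$ successively: $v_i$ is an isotropic vector of $\langle v_1,\dots,v_{i-1}\rangle^\perp$, a space of dimension $n-i+1$ on which the form is nonzero. So the bases form a variety of dimension $\sum_i(n-i)=pn-\frac{p(p+1)}2$, and each subspace has a $p^2$-dimensional set of bases.

An \emph{arc} in an affine variety $Z$ with center $z$ is a homomorphism $\psi\colon\mathbb C[Z]\to\mathbb C[[t]]$ with $\psi(g)\equiv g(z)\pmod t$. If $Z\subseteq\mathbb C^N$ is the zero set of some polynomials, then an $N$-tuple of power series that satisfies them is an arc in $Z$: by the Nullstellensatz every polynomial vanishing on $Z$ has a power in the ideal they generate, and $\mathbb C[[t]]$ is a domain.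

\begin{lemma}\label{lem:arc}
Let $Z$ be an affine variety, $f\in\mathbb C[Z]$, $U=\{f\ne0\}$ and $z\in Z$. Then $z\in\overline U$ if and only if there is an arc $\psi$ in $Z$ with center $z$ and $\psi(f)\ne0$.
\end{lemma}

\begin{proof}
Let $z\in\overline U$, and let $Z'\ni z$ be a component of $\overline U$. If $Z'$ is a point, take the constant arc. Otherwise (F2) gives a curve in $Z'$ through $z$ on which $f\ne0$; the local ring of its normalization injects into its completion $\mathbb C[[t]]$, so $\psi(f)\ne0$. Conversely, let $\psi$ be such an arc and let $g\in\mathbb C[Z]$ vanish on $U$. Then $gf=0$, so $\psi(g)\psi(f)=0$, so $\psi(g)=0$ and $g(z)=0$.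
\end{proof}

\begin{lemma}\label{lem:GS}
Let $M$ be a free $\mathbb C[[t]]$-module of finite rank with a symmetric bilinear form. Every orthonormal basis of $M/tM$ lifts to an orthonormal basis of $M$.
\end{lemma}

\begin{proof}
Lift the basis arbitrarily to $\tilde b_1,\dots,\tilde b_m$, a basis of $M$. The norm of $\tilde b_1$ is $\equiv1\pmod t$, so it has a square root $\equiv1$; divide $\tilde b_1$ by it. Replace $\tilde b_i$ by $\tilde b_i-(\tilde b_i|\tilde b_1)\tilde b_1$ for $i>1$; this does not change the class modulo $t$. Continue in the span of the new $\tilde b_2,\dots,\tilde b_m$.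
\end{proof}

A finite-dimensional commutative unital algebra $B=\prod B_i$ is \emph{Gorenstein} if each socle $\operatorname{Ann}_{B_i}(\mathfrak m_i)$ is one-dimensional. Its \emph{length} is $\dim B$.

\begin{lemma}\label{lem:gor}
If $B$ carries a nondegenerate invariant symmetric form, then $B$ is Gorenstein.
\end{lemma}

\begin{proof}
Since $(x|y)=(xy|1)$ and $B_iB_j=0$ for $i\neq j$, the factors are orthogonal, so the form is nondegenerate on each $B_i$. An element $x\in B_i$ kills $\mathfrak m_i$ if and only if $0=(xm|y)=(x|my)$ for all $m\in\mathfrak m_i$, $y\in B_i$. So the socle is $\mathfrak m_i^\perp\cap B_i$, a line.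
\end{proof}

The Hilbert scheme $\mathrm{Hilb}_d(\mathbb P^N)$ parametrizes subschemes $\operatorname{Spec}B\subseteq\mathbb P^N$ of length $d$ and carries a universal family, finite and flat of degree $d$. Its Gorenstein locus is the open set of points with $B$ Gorenstein.

\begin{theorem}[{\cite[Theorem A]{CJN}}]\label{thm:CJN}
The Gorenstein locus of $\mathrm{Hilb}_d(\mathbb P^N_{\mathbb C})$ is irreducible for all $d\le13$ and all $N$.
\end{theorem}

\begin{corollary}\label{cor:CJN}
Every Gorenstein algebra $B$ of length $d\le13$ is smoothable.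
\end{corollary}

\begin{proof}
Generators of $B$ embed $\operatorname{Spec}B$ in some $\mathbb A^N\subseteq\mathbb P^N$, $N\ge1$, which gives a point $z$ of the Gorenstein locus $G$, taken with its reduced structure. Near any point of $G$ the universal family is the spectrum of an algebra that is free of rank $d$, and by (F5) its fibers are reduced exactly where the discriminant does not vanish. So reduced subschemes form an open subset of $G$, nonempty since it contains the sets of $d$ distinct points, hence dense. Apply Lemma~\ref{lem:arc} to such an affine neighborhood of $z$ and the discriminant, and pull the family back along the arc.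
\end{proof}

\section{Idempotents and the unital case}\label{sec:idem}

Idempotents split a tensor into orthogonal pieces. This section shows that membership in $Y$ can be tested piece by piece, and identifies the test for unital pieces.

\begin{lemma}\label{lem:decomp}
Let $T\in X(V)$.
\begin{enumerate}
\item[(a)] If $u\in A_T$ is idempotent, then $V_1=uV$ and $V_2=\ker L_u$ are orthogonal ideals with $V=V_1\oplus V_2$, the algebra $V_1$ has unit $u$, and $T=T_1+T_2$ with $T_i\in X(V_i)$.
\item[(b)] There is an idempotent $u$ such that $\ker L_u$ is nilpotent.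
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $L_u$ is a projection that commutes with all $L_x$, so its image and kernel are complementary ideals, and $V_1V_2\subseteq V_1\cap V_2=0$. For $y\in V_2$ we have $(ux|y)=(x|uy)=0$. Hence the form is nondegenerate on each $V_i$, and $(xy|z)$ vanishes unless $x,y,z$ come from the same summand.

(b) Choose $u$ with $\dim uV$ maximal. If $e\ne0$ were an idempotent in $V_2$, then $u+e$ would be an idempotent with image $uV\oplus eV_2\supsetneq uV$. So $V_2$ has no nonzero idempotent. The unitization $\mathbb C1\oplus V_2$ then has only the idempotents $0$ and $1$: an idempotent has the form $a$ or $1-a$ with $a\in V_2$ idempotent. By (F5) it is local, and its maximal ideal $V_2$ is nilpotent.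
\end{proof}

With $u$ as in (b) put $A_u=uV$ and $A_{\mathrm{nil}}=\ker L_u$, and write $T=T_u+T_{\mathrm{nil}}$. The decomposition is unique, since $A_u=A_T^k$ for large $k$ and $A_{\mathrm{nil}}=A_u^\perp$. Let $\mathrm{Nil}(V)\subseteq X(V)$ be the set of nilpotent tensors. It is closed: $A_T$ is nilpotent if and only if $L_x^n=0$ for all $x$, because in the latter case $L_u=0$ and $A_u=0$.

Let $\Delta(T)=\det(\operatorname{tr}L_{b_i}L_{b_j})_{ij}$ for a fixed basis $(b_i)$ of $V$, and let $X^\circ(V)=\{T\in X(V):\Delta(T)\ne0\}$, an open subset of $X(V)$.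

\begin{proposition}\label{prop:Y}
For $T\in X(V)$ the following are equivalent: $T\in X^\circ(V)$; $A_T\cong\mathbb C^n$; $T$ is odeco with $k=n$ terms. In this case the primitive idempotents of $A_T$ form an orthogonal basis of $V$. Moreover $Y(V)=\overline{X^\circ(V)}$, and $Y(V)$ is an irreducible component of $X(V)$ of dimension $\frac{n(n+1)}2$.
\end{proposition}

\begin{proof}
Let $\Delta(T)\ne0$. If $x\in A_T$ is nilpotent, then $L_xL_y=L_{xy}$ is nilpotent for all $y$, so $x$ lies in the radical of the trace form and $x=0$. Thus $A_{\mathrm{nil}}=0$ and $A_T$ is unital and reduced, so $A_T\cong\mathbb C^n$. Let $A_T\cong\mathbb C^n$ with primitive idempotents $e_i$. For $i\ne j$ we have $(e_i|e_j)=(e_ie_i|e_j)=(e_i|e_ie_j)=0$, so $(e_i|e_i)\neq0$ by nondegeneracy, and $T=\sum_i(\lambda_ie_i)^{\otimes3}$ with $\lambda_i^3=(e_i|e_i)^{-2}$, as both sides give the same products $e_ie_j$. Finally, if $T=\sum_{i=1}^nv_i^{\otimes3}$ is odeco, the vectors $v_i/(v_i|v_i)^2$ are a basis of idempotents with pairwise products zero, in which the trace form is the identity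 matrix.

An odeco tensor with $k<n$ terms is a limit of such tensors with $n$ terms: extend $v_1,\dots,v_k$ to an orthogonal basis and add $\sum_{i>k}(tv_i)^{\otimes3}$, $t\to0$. So $Y(V)=\overline{X^\circ(V)}$. Let now $(b_i)$ be orthonormal. The set $X^\circ(V)$ is the image of $SO(V)\times(\mathbb C^*)^n$ under $(g,\lambda)\mapsto\sum_i(\lambda_igb_i)^{\otimes3}$; the group $SO(V)$ suffices because a sign change of $gb_1$ can be absorbed in $\lambda_1$. The fibers are finite: the idempotents determine the unit vectors $gb_i$ up to order and sign, and then the $\lambda_i^3$. So $Y(V)$ is irreducible of dimension $\frac{n(n-1)}2+n$. If $Z\supseteq Y(V)$ is closed and irreducible in $X(V)$, then $Z\cap X^\circ(V)$ is dense in $Z$, so $Z=Y(V)$.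
\end{proof}

Suppose that $T=T_1+T_2$ is a limit of odeco tensors $T_j$. These need not respect the splitting of $V$, and $u$ is not idempotent for them. But multiplication by $u$ in $A_{T_j}$ has eigenvalues close to $0$ and $1$, and this sorts the idempotents of $A_{T_j}$ into two groups.

\begin{lemma}[Splitting lemma]\label{lem:split}
In the situation of Lemma~\ref{lem:decomp}(a), $T\in Y(V)$ if and only if $T_1\in Y(V_1)$ and $T_2\in Y(V_2)$.
\end{lemma}

\begin{proof}
The sum of an odeco tensor on $V_1$ and one on $V_2$ is odeco. By (F2) and Proposition~\ref{prop:Y} the points of $Y(V_i)$ are Euclidean limits of odeco tensors. This proves ``if''.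

Let $T\in Y(V)$ and choose $T_j\in X^\circ(V)$ with $T_j\to T$ in the Euclidean topology. Put $M_j=\mu_{T_j}(u,\cdot)$, so $M_j\to\Pi:=L_u$. The operator $M_j$ is diagonal in the basis of primitive idempotents of $A_{T_j}$. Let $\Gamma$ be the circle $|z-1|=\frac12$. Since $z-\Pi$ is invertible for all $z$ in the compact set $\Gamma$, for large $j$ the operators $z-M_j$ are invertible on $\Gamma$ and their inverses converge uniformly to $(z-\Pi)^{-1}$. For a diagonalizable $M$ without eigenvalues on $\Gamma$, the operator $\frac1{2\pi i}\oint_\Gamma(z-M)^{-1}dz$ is the projection onto the sum of the eigenspaces with eigenvalue inside $\Gamma$, along the other eigenspaces; this is Cauchy's formula in an eigenbasis. Hence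
\[
\Pi_j:=\frac1{2\pi i}\oint_\Gamma(z-M_j)^{-1}dz\ \longrightarrow\ \frac1{2\pi i}\oint_\Gamma(z-\Pi)^{-1}dz=\Pi ,
\]
and $\Pi_j$ is the orthogonal projection onto the span $W_j$ of some primitive idempotents of $A_{T_j}$, while $W_j^\perp$ is the span of the others. So $T_j=T_j'+T_j''$ with $T_j'\in S^3W_j$ and $T_j''\in S^3W_j^\perp$ odeco.

Let $b_1,\dots,b_n$ be an orthonormal basis of $V$ with $b_1,\dots,b_k$ a basis of $V_1$. The vectors $\Pi_jb_i\in W_j$ $(i\le k)$ and $(1-\Pi_j)b_i\in W_j^\perp$ $(i>k)$ converge to the $b_i$, so for large $j$ they are bases of $W_j$ and $W_j^\perp$. Gram--Schmidt, with square roots taken near $1$, turns them into orthonormal bases that still converge to the $b_i$. Let $g_j\in O(V)$ map the new basis to $(b_i)$. Then $g_j\to1$, $g_jW_j=V_1$, $g_jW_j^\perp=V_2$, and $g_jT_j'+g_jT_j''\to T_1+T_2$ with $g_jT_j'\in S^3V_1$ and $g_jT''_j\in S^3V_2$ odeco. The sum $S^3V_1+S^3V_2$ is direct, so $g_jT_j'\to T_1$ and $g_jT_j''\to T_2$.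
\end{proof}

For a unital algebra the invariant form is $\varphi(xy)$ for the functional $\varphi=(\cdot|1)$. A functional lifts to any deformation of the algebra, so the form is no obstruction to deforming.

\begin{lemma}\label{lem:unital}
A unital $T\in X(V)$ lies in $Y(V)$ if and only if $A_T$ is smoothable.
\end{lemma}

\begin{proof}
Let $\mathcal B$ be a smoothing of $A_T$. Lift $\varphi$ to a $\mathbb C[[t]]$-linear map $\Phi\colon\mathcal B\to\mathbb C[[t]]$. The form $\Phi(xy)$ on $\mathcal B$ is invariant and reduces to $(x|y)$. By Lemma~\ref{lem:GS} an orthonormal basis $(b_i)$ of $V$ lifts to an orthonormal basis $(\tilde b_i)$ of $\mathcal B$. The power series $\Phi(\tilde b_i\tilde b_j\tilde b_k)$ are the coordinates of a symmetric tensor that satisfies Robeva's equations and reduces to $T$. This is an arc in $X(V)$ with center $T$, and $\Delta$ pulls back to the discriminant of $\mathcal B$, which is nonzero. By Lemma~\ref{lem:arc}, $T\in\overline{X^\circ(V)}=Y(V)$.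

Conversely, if $T\in\overline{X^\circ(V)}$, Lemma~\ref{lem:arc} gives a commutative associative product on $\mathcal B=V\otimes\mathbb C[[t]]$ with nonzero discriminant that reduces to $A_T$. It has a unit. Let $x$ lift $1$. Then $\det L_x\equiv1\pmod t$, so $L_x$ is invertible. There is $e$ with $xe=x$, every $y$ has the form $xy'$, and $ey=(xe)y'=y$.
\end{proof}

\section{The algebra $B(T)$ and a lower bound}\label{sec:lower}

We carry out steps (1)--(4) of Section~\ref{sec:one} for general $n$. The role of the marked double root is played by a vector $\sigma\in W$ that behaves like $s$ in $B(T)$. Let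
\[
\mathcal I=\{(\tilde T,\sigma)\in\mathcal A\times W:\ x\sigma=(x|\sigma)\sigma\ \text{ for all }x\in W,\ (\sigma|1)=1,\ (\sigma|\sigma)=0\},
\]
where products are taken in $A_{\tilde T}$. Let $\pi\colon\mathcal I\to\mathcal A$ be the projection, and let $\mathcal I_s=\{\tilde T\in\mathcal A:(\tilde T,s)\in\mathcal I\}$.

\begin{lemma}\label{lem:BT}
The map $T\mapsto B(T)$ is an isomorphism $X(V)\to\mathcal I_s$, and $A_T\cong s^\perp/\mathbb Cs$. The algebra $B(T)$ is Gorenstein and nonreduced, and it is local if $T$ is nilpotent.
\end{lemma}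

\begin{proof}
For $v,w,y\in V$ we have $(v*w)*y=(vw)y+(vw|y)s$, which is symmetric. Triple products of elements of $V\oplus\mathbb Cs$ that involve $s$ vanish in every bracketing, and those that involve the unit are associative. Next, $(x|1)$ is the coefficient of $s$ in $x$, and $(x*y|1)=(x|y)$ for all $x,y\in W$: for $x=1$ this is a tautology, for $x,y\in V$ it is \eqref{eq:BT}, and for $x=s$, $y\in V\oplus\mathbb Cs$ both sides vanish. So $(x*y|z)=(x*y*z|1)$ is totally symmetric and $B(T)\in\mathcal A$. Also $x*s=(x|s)s$ for $x=1$ and for $x\in V\oplus\mathbb Cs$, so $B(T)\in\mathcal I_s$.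

Conversely, let $\tilde T\in\mathcal I_s$. Then $Vs=0$ and $s^2=0$. For $v,w\in V$ the coefficient of $1$ in $vw$ is $(vw|s)=(v|ws)=0$, and that of $s$ is $(vw|1)=(v|w)$. So $vw=v\circ w+(v|w)s$ with $v\circ w\in V$. The product $\circ$ is commutative, $(v\circ w|y)=(vw|y)$ is symmetric, and $(v\circ w)\circ y$ is the $V$-component of $(vw)y$, hence symmetric. So $\circ$ is a point $T\in X(V)$ with $B(T)=\tilde T$, and it depends linearly on $\tilde T$. Here $s^\perp=V\oplus\mathbb Cs$, and $\circ$ is the product induced on $s^\perp/\mathbb Cs$.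

The algebra $B(T)$ is Gorenstein by Lemma~\ref{lem:gor} and nonreduced as $s*s=0$. If $T$ is nilpotent, $V\oplus\mathbb Cs$ is a nilpotent ideal of codimension $1$.
\end{proof}

The translations of Section~\ref{sec:one} become isometries of $W$ that fix $1$. For $v\in V$ define
\[
g_v1=1,\qquad g_vw=w-(v|w)1\ \ (w\in V),\qquad g_vs=s+v-\tfrac12(v|v)1 .
\]
Then $(g_vw|g_vw')=(w|w')$, $(g_vw|1)=0$, $(g_vw|g_vs)=(w|v)-(v|w)=0$, $(g_vs|1)=1$ and $(g_vs|g_vs)=(v|v)-(v|v)=0$, so $g_v\in O(W)$, and $g_v$ preserves $\mathcal A$. Evaluating on $1$, $w$, $s$ gives $g_vg_{-v}=\mathrm{id}$.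

\begin{lemma}\label{lem:I}
\begin{enumerate}
\item[(a)] The map $V\times X(V)\to\mathcal I$, $(v,T)\mapsto(g_vB(T),g_vs)$, is an isomorphism.
\item[(b)] The morphism $\pi$ is finite.
\item[(c)] The image $\pi(\mathcal I)$ contains every nonreduced algebra in $\mathcal A$.
\item[(d)] For $(\tilde T,\sigma)\in\mathcal I$ the map $x\mapsto(x|\sigma)$ is a character of $A_{\tilde T}$. If $T\in\mathrm{Nil}(V)$, then $\pi^{-1}(B(T))=\{(B(T),s)\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A vector $\sigma$ with $(\sigma|1)=1$ has the form $s+v+c1$, and it is isotropic if and only if $c=-\frac12(v|v)$. So $\sigma=g_vs$ for a unique $v$, the $V$-component of $\sigma$. The conditions defining $\mathcal I$ are invariant under $g_v$, so $(\tilde T,\sigma)\mapsto(v,g_{-v}\tilde T)$ is an isomorphism $\mathcal I\to V\times\mathcal I_s$. Now use Lemma~\ref{lem:BT}.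

(b) The ring $\mathbb C[\mathcal I]$ is generated over $\mathbb C[\mathcal A]$ by the functions $(x|\sigma)$, with $x$ in a basis of $W$. At every point of $\mathcal I$ the number $(x|\sigma)$ is an eigenvalue of $L_x$ with eigenvector $\sigma\ne0$. So the function $(x|\sigma)$ is a root of the characteristic polynomial of $L_x$, which is monic with coefficients in $\mathbb C[\mathcal A]$.

(c) Let $B\in\mathcal A$ have a local factor $B_1$ with $\mathfrak m_1\ne0$, and let $\chi$ be the corresponding character of $B$. By Lemma~\ref{lem:gor} the socle of $B_1$ is a line $\mathbb C\sigma$. The last nonzero power of $\mathfrak m_1$ lies in the socle, so $\sigma\in\mathfrak m_1$ and $\chi(\sigma)=0$. We have $x\sigma=\chi(x)\sigma$ for $x\in B$, hence $(x|\sigma)=(x\sigma|1)=\chi(x)(\sigma|1)$. Since $\sigma\neq0$, this forces $(\sigma|1)\ne0$. Normalize $(\sigma|1)=1$. Then $(x|\sigma)=\chi(x)$, so $x\sigma=(x|\sigma)\sigma$ and $(\sigma|\sigma)=0$.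

(d) We have $(xy|\sigma)=(x|y\sigma)=(y|\sigma)(x|\sigma)$ and $(1|\sigma)=1$. The character determines $\sigma$, and for nilpotent $T$ the local algebra $B(T)$ has only one character.
\end{proof}

For $n=1$ the map in (a) is the parametrization of step (3): in $g_{av}B(c\,v^{\otimes3})$ the element $g_{av}v=v-a1$ satisfies $(v-a)^2(v-a-c)=0$.

Let $\Delta$ also denote the discriminant on $X(W)$, and let $K$ be the closure of $\mathcal A\cap\{\Delta\ne0\}$.

\begin{lemma}\label{lem:K}
The variety $K$ is irreducible of dimension $\frac{(n+2)(n+1)}2$.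
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:Y}, a point of $\mathcal A$ with $\Delta\ne0$ has orthogonal nonisotropic primitive idempotents $e_i$ with $\sum e_i=1$. So $e_i$ is the orthogonal projection of $1$ to the line $\mathbb Ce_i$, and it is nonzero. Conversely, let $f_1,\dots,f_{n+2}$ be an orthonormal basis of $W$ with all $(1|f_i)\neq0$. The tensor $\sum_i(1|f_i)^{-1}f_i^{\otimes3}$ is odeco with primitive idempotents $e_i=(1|f_i)f_i$, whose sum is $1$. Such bases exist: in any orthonormal basis the vector with coordinates $1,\dots,1,\sqrt{-(n+1)}$ is isotropic, and by (F6) an isometry moves a multiple of it to the vector $1$. Fix one such basis. Then $\mathcal A\cap\{\Delta\ne0\}$ is the image of the nonempty open set $\{g\in SO(W):(1|gf_i)\ne0\text{ for all }i\}$ under $g\mapsto\sum_i(1|gf_i)^{-1}(gf_i)^{\otimes3}$. The fibers are finite, as the idempotents determine the $gf_i$ up to order and sign.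
\end{proof}

\begin{proposition}\label{prop:lower}
Let $T\in\mathrm{Nil}(V)$ and suppose that $B(T)$ is smoothable. Then some irreducible component $X_1$ of $X(V)$ contains $T$ and has dimension at least $\frac{n(n+1)}2$.
\end{proposition}

\begin{proof}
Put $B=B(T)$. We first show that $B\in K$. The argument of Lemma~\ref{lem:unital} must be refined, because the unit has to stay equal to the fixed isotropic vector $1$. Let $\mathcal B$ be a smoothing of $B$. Its unit is nonzero modulo $t$, hence part of a basis, and $\varphi=(\cdot|1)$ vanishes on $1$. So $\varphi$ lifts to $\Phi\colon\mathcal B\to\mathbb C[[t]]$ with $\Phi(1)=0$, and $1$ is isotropic for the form $\Phi(xy)$. Lift $s$ to $s'$. Since $\Phi(s')\equiv1\pmod t$, we may divide by it and assume $\Phi(s')=1$. Put $\tilde s=s'-\frac12\Phi(s'^2)1$. It lifts $s$ because $\Phi(s'^2)\equiv(s|s)=0$, and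
\[
\Phi(\tilde s)=1,\qquad\Phi(\tilde s^2)=\Phi(s'^2)-\Phi(s'^2)\Phi(s')+\tfrac14\Phi(s'^2)^2\Phi(1)=0 .
\]
The Gram matrix of $1,\tilde s$ is invertible, so $\mathcal B=\langle1,\tilde s\rangle\oplus\langle1,\tilde s\rangle^\perp$, and the second summand is free and reduces to $V$. Lift an orthonormal basis of $V$ to it by Lemma~\ref{lem:GS}. This identifies $\mathcal B$ isometrically with $W\otimes\mathbb C[[t]]$, with unit $1$, and gives an arc in $\mathcal A$ with center $B$ along which $\Delta\ne0$. By Lemma~\ref{lem:arc}, $B\in K$.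

Since $B$ is nonreduced, $\Delta(B)=0$ by (F5). Let $C\ni B$ be a component of $K\cap\{\Delta=0\}$. By (F3) and Lemma~\ref{lem:K},
\[
\dim C=\tfrac{(n+2)(n+1)}2-1=\tfrac{n(n+1)}2+n .
\]
All points of $C$ are nonreduced algebras, so $C\subseteq\pi(\mathcal I)$ by Lemma~\ref{lem:I}(c). By (b) and (F4) there is a closed irreducible $C'\subseteq\mathcal I$ with $\pi(C')=C$ and $\dim C'=\dim C$. It contains a point over $B$, which is $(B,s)$ by (d). By (a), $C'$ lies in a component $V\times X_1$ of $V\times X(V)\cong\mathcal I$, and $(B,s)$ corresponds to $(0,T)$. So $T\in X_1$ and $\dim X_1\ge\dim C'-n=\frac{n(n+1)}2$.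
\end{proof}

Nilpotency of $T$ enters only through (d): it forces $C'$ to pass through $(B,s)$ and not through another point over $B$. The proposition does not say that $X_1=Y(V)$, since the general point of $C$ is only known to be nonreduced. The next section rules out, for $n\le11$, that $X_1$ consists of nilpotent tensors.

\section{The dimension of the nilpotent locus}\label{sec:upper}

\begin{proposition}\label{prop:upper}
For $1\le n\le11$ we have $\dim\mathrm{Nil}(V)\le\frac{n(n+1)}2-1$.
\end{proposition}

Some bound on $n$ is needed: by Example~\ref{ex:isotropic} the inequality fails for $n=14$. For $A=A_T$ let $\operatorname{Ann}=\{v:vA=0\}$. Since $(vx|y)=(v|xy)$, we have $\operatorname{Ann}=(A^2)^\perp$. We first remove the nondegenerate part of $\operatorname{Ann}$, then read off the structure constants along the flag $\operatorname{Ann}\subseteq A^2\subseteq A$, and then count.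

\subsection{Reduction to an isotropic annihilator}

Let $\mathrm{Nil}^0(V)$ be the set of $T\in\mathrm{Nil}(V)$ with $\operatorname{Ann}$ isotropic, that is, $\operatorname{Ann}\subseteq A^2$. It is constructible, since $T\mapsto\operatorname{Ann}$ is a morphism to a Grassmannian on each stratum where $\dim\operatorname{Ann}$ is constant. Let $D_m=\dim\mathrm{Nil}^0(V)$ for $\dim V=m$, so $D_0=0$.

\begin{lemma}\label{lem:reduce}
If $D_m\le\frac{m(m+1)}2-1$ for $1\le m\le11$, then Proposition~\ref{prop:upper} holds.
\end{lemma}

\begin{proof}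
Let $T\in\mathrm{Nil}(V)$, let $P=\operatorname{Ann}\cap\operatorname{Ann}^\perp$ be the radical of the form on $\operatorname{Ann}$, and let $Q$ be a complement of $P$ in $\operatorname{Ann}$, of dimension $q$. The form is nondegenerate on $Q$. Since $QA=0$, the form $(xy|z)$ vanishes if an argument lies in $Q$, so $T\in S^3(Q^\perp)$ and $A=Q\times Q^\perp$. The annihilator of the algebra $Q^\perp$ is $\operatorname{Ann}\cap Q^\perp$, which is $P$ because $P\subseteq Q^\perp$ and $Q\cap Q^\perp=0$. So $T\in\mathrm{Nil}^0(Q^\perp)$. The tensors with $q=0$ form $\mathrm{Nil}^0(V)$. Those with a given $q\ge1$ lie in the image of the set of pairs $(Q,T')$ with $Q$ nondegenerate of dimension $q$ and $T'\in\mathrm{Nil}^0(Q^\perp)$. By (F1) this set has dimension at most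
\[
q(n-q)+D_{n-q}\le q(n-q)+\tfrac{(n-q)(n-q+1)}2=\tfrac{n(n+1)}2-\tfrac{q(q+1)}2\le\tfrac{n(n+1)}2-1 . \qedhere
\]
\end{proof}

\subsection{Structure constants}

Let $n\ge1$, $T\in\mathrm{Nil}^0(V)$ and $P=\operatorname{Ann}$. Put $p=\dim P=\dim A/A^2$, which is at least $1$ as $A$ is nilpotent and nonzero, and $r=n-2p\ge0$. Fix $P$, an isotropic subspace $E$ dual to $P$, and $R=(E\oplus P)^\perp$, a nondegenerate subspace of dimension $r$. Then $V=E\oplus R\oplus P$, and all products lie in $A^2=P^\perp=R\oplus P$. For $x,y,z\in E$ and $\eta,\eta'\in R$ define elements of $R$ and a scalar by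
\[
xy\equiv\beta(x,y),\quad x\eta\equiv\alpha(x)\eta,\quad\eta\eta'\equiv\delta(\eta,\eta')\pmod P,\qquad\gamma(x,y,z)=(xy|z).
\]
The form $(\cdot\,\cdot|\cdot)$ vanishes if an argument lies in $P$, and its components on $EEE$, $EER$, $ERR$, $RRR$ are given by $\gamma,\beta,\alpha,\delta$. So these four maps determine $T$. For instance, $A=x\mathbb C[x]/(x^4)$ with $(x^i|x^j)=\delta_{i+j,4}$ has $E=\mathbb Cx$, $R=\mathbb Cx^2$, $P=\mathbb Cx^3$, $\beta(x,x)=x^2$ and $\alpha=\gamma=\delta=0$; Example~\ref{ex:isotropic} is the case $r=0$.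

\begin{lemma}\label{lem:struct}
\begin{enumerate}
\item[(i)] The operators $\alpha(x)$ on $R$ are self-adjoint, nilpotent, and commute.
\item[(ii)] $\alpha(x)\beta(y,z)$ is totally symmetric in $x,y,z\in E$.
\item[(iii)] $(\beta(x,y)|\beta(z,w))$ is totally symmetric in $x,y,z,w\in E$.
\item[(iv)] $\delta$ is determined by $\alpha$ and $\beta$.
\end{enumerate}
\end{lemma}

\begin{proof}
Identify $R$ with the $A$-module $A^2/P$; then $\alpha(x)$ is induced by $L_x$. So the $\alpha(x)$ are nilpotent and commute, and $(\alpha(x)\eta|\eta')=(x\eta|\eta')$ is symmetric in $\eta,\eta'$. The element in (ii) is the class of $xyz$. The number in (iii) is $(xy|zw)$, because $P\perp A^2$; use \eqref{eq:assoc}. For (iv), let $E^k$ be the span of the products of $k$ elements of $E$. From $A=E+A^2$ we get $A^k\subseteq E^k+A^{k+1}$, and nilpotency gives $A^2=\sum_{k\ge2}E^k$. So $R$ is spanned by the classes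
\[
\eta_{x_1,\dots,x_k}=\alpha(x_1)\cdots\alpha(x_{k-2})\beta(x_{k-1},x_k)\qquad(k\geq2)
\]
of the products $x_1\cdots x_k$, and $\delta(\eta_{x_1,\dots,x_k},\eta)=\alpha(x_1)\cdots\alpha(x_k)\eta$.
\end{proof}

Let $\Theta_{p,r}$ be the variety of pairs $(\alpha,\beta)$, with $\alpha\colon E\to\operatorname{End}R$ linear and $\beta\colon E\times E\to R$ symmetric bilinear, that satisfy (i)--(iii). For fixed $P$ the tensor $T$ is determined by $\gamma\in S^3E^*$ and $(\alpha,\beta)\in\Theta_{p,r}$. By (F1) and \eqref{eq:OG}, the tensors in $\mathrm{Nil}^0(V)$ with given $p$ form a set of dimension at most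
\[
pr+\tfrac{p(p-1)}2+\tbinom{p+2}3+\dim\Theta_{p,r}.
\]
Since $\frac{n(n+1)}2=2p^2+p+2pr+\frac{r(r+1)}2$, the hypothesis of Lemma~\ref{lem:reduce} follows once we prove, for $p\ge1$, $r\ge0$ and $2p+r\le11$,
\begin{equation}\label{eq:star}
\dim\Theta_{p,r}\le b(p,r):=pr+\tfrac{r(r+1)}2-1+\kappa_p,
\end{equation}
where
\[
\kappa_p=2p^2+p-\tfrac{p(p-1)}2-\tbinom{p+2}3=\tfrac{3p(p+1)}2-\tfrac{p(p+1)(p+2)}6=\tfrac{p(p+1)(7-p)}6 .
\]
Thus $\kappa_1,\dots,\kappa_5=2,5,8,10,10$. For $r=0$ the variety $\Theta_{p,0}$ is a point and $\kappa_p\ge1$. From now on $r\ge1$. We bound the set of possible $\alpha$ and the fibers of $(\alpha,\beta)\mapsto\alpha$. The two bounds pull in opposite directions: if the $\alpha(x)$ have large rank, (ii) restricts $\beta$ strongly, and if they have small rank, there are few $\alpha$. So we stratify by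
\[
\rho=\max_{x\in E}\operatorname{rank}\alpha(x),\qquad k=r-\rho .
\]

\subsection{Bounds on $\alpha$}

Commuting nilpotent operators can be made strictly triangular; self-adjointness allows a flag compatible with the form. Call a complete flag $0=R_0\subset R_1\subset\dots\subset R_r=R$ \emph{self-dual} if $R_i^\perp=R_{r-i}$ for all $i$.

\begin{lemma}\label{lem:flag}
If $\alpha$ satisfies \textup{(i)}, there is a self-dual flag with $\alpha(E)R_i\subseteq R_{i-1}$ for all $i$.
\end{lemma}

\begin{proof}
For $r\le1$ we have $\alpha=0$. Let $r\ge2$ and $N=\bigcap_x\ker\alpha(x)$. By self-adjointness $N^\perp=\sum_x\operatorname{im}\alpha(x)$, which is stable under all $\alpha(x)$. If $\alpha\ne0$, the commuting nilpotent operators $\alpha(x)$ have a common kernel vector in $N^\perp\ne0$; let $R_1\subseteq N\cap N^\perp$ be a line. If $\alpha=0$, let $R_1$ be any isotropic line. In both cases $R_1$ is isotropic, $\alpha(E)R_1=0$, and $\alpha(E)R\subseteq N^\perp\subseteq R_1^\perp=:R_{r-1}$. The induced operators on the nondegenerate space $R_1^\perp/R_1$ satisfy (i);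 pull back the flag given by induction.
\end{proof}

A self-dual flag is an isotropic line, a point of a quadric of dimension $r-2$, together with a self-dual flag in $R_1^\perp/R_1$. So these flags form a variety of dimension $f_r$ with $f_0=f_1=0$ and $f_r=r-2+f_{r-2}$. By the same induction a self-dual flag has an adapted basis $\varepsilon_1,\dots,\varepsilon_r$ with $(\varepsilon_i|\varepsilon_j)=\delta_{i+j,r+1}$. If $\tau\varepsilon_j=\sum_i\tau_{ij}\varepsilon_i$, then $(\tau\varepsilon_j|\varepsilon_l)=\tau_{r+1-l,j}$. So the self-adjoint $\tau$ with $\tau R_i\subseteq R_{i-1}$ form the space $\mathfrak n_r$ of strictly upper triangular matrices with $\tau_{ij}=\tau_{r+1-j,r+1-i}$. Of the $\frac{r(r-1)}2$ positions above the diagonal, $\lfloor\frac r2\rfloor$ are fixed by this reflection, so $\dim\mathfrak n_r=\frac12\bigl(\frac{r(r-1)}2+\lfloor\frac r2\rfloor\bigr)=\lfloor\frac{r^2}4\rfloor$.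
\[
\begin{array}{c|ccccccc}
r&1&2&3&4&5&6&7\\\hline
f_r&0&0&1&2&4&6&9\\
\dim\mathfrak n_r&0&1&2&4&6&9&12
\end{array}
\]
In general $f_r+\lfloor\frac{r^2}4\rfloor=\frac{r(r-1)}2$, since both sides vanish for $r=0,1$ and grow by $2r-3$ from $r-2$ to $r$.

\begin{lemma}\label{lem:alpha}
The set of $\alpha$ that satisfy \textup{(i)} and the stated condition has dimension at most
\begin{enumerate}
\item[$(\alpha1)$] $f_r+p\lfloor r^2/4\rfloor$, without condition;
\item[$(\alpha2)$] $r+p-2$, for $\rho=1$;
\item[$(\alpha3)$] $p(2r-1)$, for $\rho\le2\le r$;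
\item[$(\alpha4)$] $4+4p$, for $r=5$ and $\rho\le2$;
\item[$(\alpha5)$] $9+11p$, for $r=7$ and $\rho\le3$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $x_1,\dots,x_p$ be a basis of $E$; the map $\alpha$ is the tuple $(\alpha(x_1),\dots,\alpha(x_p))$.

$(\alpha1)$ Choose the flag of Lemma~\ref{lem:flag} and then $p$ elements of $\mathfrak n_r$.

$(\alpha2)$ A self-adjoint operator of rank $1$ has the form $(\eta|\cdot)\eta$, and the sum of two such operators with independent $\eta,\eta'$ has rank $2$. So $\alpha(E)$ is a line and $\alpha(x)=\ell(x)(\eta|\cdot)\eta$ with $\ell\in E^*$; nilpotency means that $\eta$ is isotropic. The pairs $(\ell,\eta)$ form a variety of dimension $p+(r-1)$, and $(t^{-2}\ell,t\eta)$ gives the same $\alpha$ for all $t\in\mathbb C^*$.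

$(\alpha3)$ A self-adjoint operator of rank at most $2$ is an element of $S^2R'\subseteq S^2R$ for a plane $R'\subseteq R$. These operators form a variety of dimension at most $2(r-2)+3=2r-1$.

$(\alpha4)$ Rows $1$--$4$ and columns $2$--$5$ of an element of $\mathfrak n_5$ form the matrix
\[
\begin{pmatrix}a&c&g&h\\0&b&d&g\\0&0&b&c\\0&0&0&a\end{pmatrix}.
\]
Suppose that the rank is at most $2$. The minors on rows $1,2,4$ and columns $2,3,5$, respectively $2,4,5$, are $a^2b$ and $a^2d$. So $a\ne0$ implies $b=d=0$, which leaves four parameters. If $a=0$, the minor on rows $1,2,3$ and columns $3,4,5$ gives $c^2d-2bcg+b^2h=0$, a hypersurface in $\mathbb C^5$. So the elements of rank at most $2$ form a variety of dimension at most $4$. Choose the flag ($f_5=4$) and $p$ such elements.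

$(\alpha5)$ The matrix with all $\tau_{i,i+1}=1$ and all other entries $0$ lies in $\mathfrak n_7$ and has rank $6$. So the elements of rank at most $3$ form a proper closed subset of $\mathfrak n_7$, of dimension at most $11$, and $f_7=9$.
\end{proof}

\subsection{Bounds on $\beta$}

\begin{lemma}\label{lem:beta}
Fix $\alpha$. The set of $\beta$ with $(\alpha,\beta)\in\Theta_{p,r}$ has dimension at most each of
\begin{enumerate}
\item[$(\beta1)$] $pr+(r-1)\frac{p(p-1)}2$,
\item[$(\beta2)$] $r+k\,\frac{(p-1)(p+2)}2$.
\end{enumerate}
\end{lemma}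

\begin{proof}
Choose a basis $x_1,\dots,x_p$ of $E$ with $\operatorname{rank}\alpha(x_1)=\rho$, and put $b_{ij}=\beta(x_i,x_j)$.

$(\beta1)$ By (iii), $(b_{ij}|b_{ij})=(b_{ii}|b_{jj})$. The $b_{ii}$ have $pr$ coordinates, and once they are given each $b_{ij}$ with $i<j$ lies on a hypersurface in $R$.

$(\beta2)$ Condition (ii) is linear in $\beta$. Let $\Lambda$ be its solution space, $\Lambda_1\subseteq\Lambda$ the subspace where $b_{11}=0$, and $\Lambda_2\subseteq\Lambda_1$ the subspace where all $b_{1j}=0$. Then $\dim\Lambda/\Lambda_1\le r$. On $\Lambda_1$ we have $\alpha(x_1)b_{1j}=\alpha(x_j)b_{11}=0$, so the $b_{1j}$, $j\ge2$, lie in the $k$-dimensional space $\ker\alpha(x_1)$ and $\dim\Lambda_1/\Lambda_2\le k(p-1)$. On $\Lambda_2$ we have $\alpha(x_1)b_{ij}=\alpha(x_i)b_{1j}=0$ for the $\frac{p(p-1)}2$ pairs $2\le i\le j\le p$, so $\dim\Lambda_2\le k\frac{p(p-1)}2$. Add the three bounds.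
\end{proof}

\subsection{The count}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
It remains to prove \eqref{eq:star} for $r\ge1$ and $2p+r\le11$. By (F1), the part of $\Theta_{p,r}$ with $\rho$ in a given range has dimension at most the sum of a bound from Lemma~\ref{lem:beta} and a bound from Lemma~\ref{lem:alpha}. For $\rho=0$ we have $\alpha=0$ and no second term is needed; for $\rho\ge\rho_0$ we use $(\beta2)$ with $k\le r-\rho_0$.

For $p=1$, $(\beta1)$ and $(\alpha1)$ give $r+\frac{r(r-1)}2\le r+\frac{r(r+1)}2+1=b(1,r)$ for all $r$. For $p\geq2$ the formulas are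
\[
\begin{array}{c|ccc}
p&(\beta1)&(\beta2)&b(p,r)\\\hline
2&3r-1&r+2k&2r+r(r+1)/2+4\\
3&6r-3&r+5k&3r+r(r+1)/2+7\\
4&10r-6&r+9k&4r+r(r+1)/2+9\\
5&15r-10&r+14k&5r+r(r+1)/2+9
\end{array}
\]
and the ranges are $r\le7,5,3,1$ for $p=2,3,4,5$. Table~\ref{tab:count} lists all cases, and in each row the bound is at most $b(p,r)$.
\end{proof}

\begin{table}[htbp]
\centering
\small
\begin{tabular}{c|c|c|l|r|c}
$p$&$r$&$\rho$&bounds used&dimension $\le$&$b(p,r)$\\\hline
$2$&$1$&any&$(\beta1),(\alpha1)$&$2+0=2$&$7$\\
&$2$&any&$(\beta1),(\alpha1)$&$5+2=7$&$11$\\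
&$3$&any&$(\beta1),(\alpha1)$&$8+5=13$&$16$\\
&$4$&any&$(\beta1),(\alpha1)$&$11+10=21$&$22$\\
&$5$&$0$&$(\beta1)$&$14$&$29$\\
&&$\ge1$&$(\beta2),(\alpha1)$&$13+16=29$&\\
&$6$&$0$&$(\beta1)$&$17$&$37$\\
&&$1$&$(\beta2),(\alpha2)$&$16+6=22$&\\
&&$2$&$(\beta2),(\alpha3)$&$14+22=36$&\\
&&$\ge3$&$(\beta2),(\alpha1)$&$12+24=36$&\\
&$7$&$0$&$(\beta1)$&$20$&$46$\\
&&$1$&$(\beta2),(\alpha2)$&$19+7=26$&\\
&&$2$&$(\beta2),(\alpha3)$&$17+26=43$&\\
&&$3$&$(\beta2),(\alpha5)$&$15+31=46$&\\
&&$\ge4$&$(\beta2),(\alpha1)$&$13+33=46$&\\\hline
$3$&$1$&any&$(\beta1),(\alpha1)$&$3+0=3$&$11$\\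
&$2$&any&$(\beta1),(\alpha1)$&$9+3=12$&$16$\\
&$3$&any&$(\beta1),(\alpha1)$&$15+7=22$&$22$\\
&$4$&$0$&$(\beta1)$&$21$&$29$\\
&&$1$&$(\beta2),(\alpha2)$&$19+5=24$&\\
&&$\ge2$&$(\beta2),(\alpha1)$&$14+14=28$&\\
&$5$&$0$&$(\beta1)$&$27$&$37$\\
&&$1$&$(\beta2),(\alpha2)$&$25+6=31$&\\
&&$2$&$(\beta2),(\alpha4)$&$20+16=36$&\\
&&$\ge3$&$(\beta2),(\alpha1)$&$15+22=37$&\\\hline
$4$&$1$&any&$(\beta1),(\alpha1)$&$4+0=4$&$14$\\
&$2$&any&$(\beta1),(\alpha1)$&$14+4=18$&$20$\\
&$3$&$0$&$(\beta1)$&$24$&$27$\\
&&$1$&$(\beta2),(\alpha2)$&$21+5=26$&\\
&&$\ge2$&$(\beta2),(\alpha1)$&$12+9=21$&\\\hline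
$5$&$1$&any&$(\beta1),(\alpha1)$&$5+0=5$&$15$
\end{tabular}
\caption{Upper bounds for the dimension of the part of $\Theta_{p,r}$ on which the maximal rank $\rho$ of the operators $\alpha(x)$ lies in the given range, written as (bound for $\beta$) $+$ (bound for $\alpha$), and the allowed value $b(p,r)$ from \eqref{eq:star}.}\label{tab:count}
\end{table}

\section{Equality for $n\le11$}\label{sec:equal}

\begin{proposition}\label{prop:equal}
If $n\le11$, then $X(V)=Y(V)$.
\end{proposition}

\begin{proof}
We use induction on $n$; for $n=0$ both sets are $\{0\}$. Let $1\le n\le11$ and $T\in X(V)$.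

Suppose that $T$ is not nilpotent, so $A_u\ne0$. The algebra $A_u$ is Gorenstein of length at most $11$ by Lemma~\ref{lem:gor}, hence smoothable by Corollary~\ref{cor:CJN}, and $T_u\in Y(A_u)$ by Lemma~\ref{lem:unital}. Since $\dim A_{\mathrm{nil}}<n$, induction gives $T_{\mathrm{nil}}\in Y(A_{\mathrm{nil}})$. By the splitting lemma $T\in Y(V)$. Thus $X(V)\setminus\mathrm{Nil}(V)\subseteq Y(V)$.

Suppose that $T$ is nilpotent. The algebra $B(T)$ is Gorenstein of length $n+2\le13$, hence smoothable. Proposition~\ref{prop:lower} gives a component $X_1\ni T$ of $X(V)$ of dimension at least $\frac{n(n+1)}2$, and $X_1\not\subseteq\mathrm{Nil}(V)$ by Proposition~\ref{prop:upper}. So $X_1\setminus\mathrm{Nil}(V)$ is a nonempty open subset of $X_1$, hence dense, and it is contained in the closed set $Y(V)$. Therefore $T\in X_1\subseteq Y(V)$.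
\end{proof}

The hypothesis $n\le11$ is used in the nilpotent case twice, for smoothability and for the dimension bound. For $n=12$ smoothability fails, as Section~\ref{sec:B} shows for the tensor constructed next.

\section{A tensor in $X(V)\setminus Y(V)$ for $n\ge12$}\label{sec:twelve}

For $n=12$ the family of Example~\ref{ex:isotropic} has dimension $71<78=\dim Y(V)$, so its size does not exclude it from $Y(V)$. We show instead that at one of its points the tangent space of $X(V)$ has dimension less than $78$. We choose a cubic form in six variables with a large symmetry group, so that the computation can be done by hand.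

Let $U=\mathbb C^3$ with basis $u_1,u_2,u_3$, and let $E=S^2U$, identified with the symmetric $3\times3$ matrices by $u^2\leftrightarrow uu^{\mathsf T}$; then $g\in GL(U)$ acts by $M\mapsto gMg^{\mathsf T}$. Let $F$ be the symmetric trilinear form on $E$ with $F(M,M,M)=\det M$. It is invariant under $SL(U)$. Put $V=E\oplus E^*$ with $(x+\xi|y+\eta)=\xi(y)+\eta(x)$, so $n=12$, and define
\[
xy=F(x,y,\cdot)\in E^*\quad(x,y\in E),\qquad E^*V=0 .
\]
This is the tensor $T_0=F\in S^3P$ of Example~\ref{ex:isotropic} with $P=E^*$, so $T_0\in\mathrm{Nil}(V)$.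

\begin{proposition}\label{prop:tangent}
The Zariski tangent space at $T_0$ of the scheme defined by Robeva's equations has dimension at most $77$.
\end{proposition}

This space is the common kernel of the differentials at $T_0$ of Robeva's equations. It contains the tangent space at $T_0$ of every component of $X(V)$ through $T_0$, and the tangent space of an irreducible variety at any point has at least the dimension of the variety. So we obtain the following.

\begin{corollary}\label{cor:T0}
No component of $X(V)$ through $T_0$ has dimension $78$ or more. In particular $T_0\notin Y(V)$.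
\end{corollary}

In this section $S^kE$ is the degree $k$ part of the polynomial ring in the basis elements $z_{ij}=u_iu_j$ of $E$, and linear forms on $S^kE$ are the same as symmetric $k$-linear forms on $E$. We recall some representation theory. The modules $S^kU$ and their duals are irreducible under $SL(U)$. In a polynomial representation of $GL(U)$, a nonzero vector of weight $(a,b,0)$ killed by the raising operators $u_1\partial_{u_2}$ and $u_2\partial_{u_3}$ generates an irreducible submodule of dimension $\frac12(a-b+1)(b+1)(a+2)$, and different weights give non-isomorphic modules. A sum of pairwise non-isomorphic irreducible submodules is direct, and each of its submodules is the sum of some of them.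

Regard $F$ as a linear map $S^2E\to E^*$ and let $I_2=\ker F$. The image is a nonzero submodule of $E^*$, so $F$ is surjective and $\dim I_2=21-6=15$. In particular no nonzero $x\in E$ satisfies $F(x,\cdot,\cdot)=0$. The linearized equations lead to two questions about $F$, which the next two lemmas answer.

\begin{lemma}\label{lem:I2}
The span $I_2I_2\subseteq S^4E$ of the products of two elements of $I_2$ has codimension $6$.
\end{lemma}

\begin{proof}
We first identify $I_2$. The polynomial $\det(M+tuu^{\mathsf T})$ has degree at most $1$ in $t$ because $uu^{\mathsf T}$ has rank at most $1$, and its coefficient of $t^2$ is $3F(u^2,u^2,M)$. So $(u^2)^2\in I_2$ for all $u\in U$. The symmetric $4$-linear map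
\[
(a,b,c,d)\mapsto\tfrac13\bigl((ab)(cd)+(ac)(bd)+(ad)(bc)\bigr)\in S^2E
\]
defines an equivariant linear map $\mathcal P\colon S^4U\to S^2E$ with $\mathcal P(u^4)=(u^2)^2$. Fourth powers span $S^4U$, so the image lies in $I_2$. Since $S^4U$ is irreducible of dimension $15$ and $\mathcal P\ne0$, the map $\mathcal P$ is an isomorphism onto $I_2$.

Thus $I_2I_2$ is the image of the equivariant map $m\colon S^2(S^4U)\to S^4E$, $a\cdot b\mapsto\mathcal P(a)\mathcal P(b)$. Put $a_j=u_1^{4-j}u_2^j$ and
\[
h_1=a_0\cdot a_0,\qquad h_2=a_0\cdot a_2-a_1\cdot a_1,\qquad h_3=a_0\cdot a_4-4\,a_1\cdot a_3+3\,a_2\cdot a_2 .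
\]
The operator $u_2\partial_{u_3}$ kills all $a_j$. The operator $u_1\partial_{u_2}$ sends $a_j$ to $ja_{j-1}$ and acts as a derivation, so it sends $h_1$ to $0$, $h_2$ to $2a_0\cdot a_1-2a_0\cdot a_1=0$, and $h_3$ to $4a_0\cdot a_3-4a_0\cdot a_3-12a_1\cdot a_2+12a_1\cdot a_2=0$. The weights are $(8,0,0)$, $(6,2,0)$, $(4,4,0)$, and the irreducible modules have dimensions $45$, $60$, $15$. Their sum is $120=\binom{16}2=\dim S^2(S^4U)$, so $S^2(S^4U)$ is the direct sum of these three modules, and $m$ is injective if no $h_i$ lies in its kernel. We have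
\[
\mathcal P(a_0)=z_{11}^2,\ \ \mathcal P(a_1)=z_{11}z_{12},\ \ \mathcal P(a_2)=\tfrac13(z_{11}z_{22}+2z_{12}^2),\ \ \mathcal P(a_3)=z_{12}z_{22},\ \ \mathcal P(a_4)=z_{22}^2 ,
\]
hence $m(h_1)=z_{11}^4$ and
\begin{align*}
m(h_2)&=\tfrac13z_{11}^2(z_{11}z_{22}+2z_{12}^2)-z_{11}^2z_{12}^2=\tfrac13z_{11}^2(z_{11}z_{22}-z_{12}^2),\\
m(h_3)&=z_{11}^2z_{22}^2-4z_{11}z_{22}z_{12}^2+\tfrac13(z_{11}z_{22}+2z_{12}^2)^2=\tfrac43(z_{11}z_{22}-z_{12}^2)^2 .
\end{align*}
All three are nonzero. So $\dim I_2I_2=120$, while $\dim S^4E=\binom94=126$.
\end{proof}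

\begin{lemma}\label{lem:centroid}
If $a\in\operatorname{End}E$ and $F(ax,y,z)$ is totally symmetric in $x,y,z$, then $a$ is a scalar.
\end{lemma}

\begin{proof}
Let $\mathcal C\subseteq\operatorname{End}E$ be the space of such $a$. The condition says that $a$ can be moved from any argument of $F$ to any other. For $a,b\in\mathcal C$,
\[
F(abx,y,z)=F(bx,ay,z)=F(x,ay,bz)=F(ax,y,bz)=F(bax,y,z),
\]
so $F((ab-ba)x,\cdot,\cdot)=0$ and $ab=ba$. Then
\[
F(abx,y,z)=F(bx,ay,z)=F(x,bay,z)=F(x,aby,z),
\]
so $ab\in\mathcal C$. Thus $\mathcal C$ is a commutative unital subalgebra, and it is stable under conjugation by $SL(U)$ because $F$ is invariant. Its nilradical $\mathfrak r$ is a nilpotent ideal stable under conjugation, so $\mathfrak rE$ is a submodule different from $E$. Hence $\mathfrak rE=0$ and $\mathfrak r=0$. By (F5), $\mathcal C$ is spanned by its finitely many idempotents. The connected group $SL(U)$ permutes them, so it fixes each of them, and by Schur's lemma each of them is a scalar.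
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:tangent}]
Identify $t\in S^3V$ with the symmetric trilinear form $t(x,y,z)=(\mu_t(x,y)|z)$. The derivative of $T\mapsto(\mu_T(x,y)|\mu_T(z,w))$ at $T_0$ in the direction $t$ is $t(xy,z,w)+t(zw,x,y)$, with products taken in $A_{T_0}$. Robeva's equations span the same space of quadrics as the differences in \eqref{eq:assoc}. So $t$ is a tangent vector if and only if
\begin{equation}\label{eq:lin}
t(xy,z,w)+t(zw,x,y)\ \text{ has the same value for the three pairings of }x,y,z,w .
\end{equation}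
We bound the four components of $t$ for the decomposition $V=E\oplus E^*$, using that every product with a factor in $E^*$ vanishes.

\emph{The component on $E^*E^*E^*$.} Take $x,y\in E$ and $\omega,\eta\in E^*$. The pairing $\{x,y\},\{\omega,\eta\}$ gives $t(xy,\omega,\eta)$, and $\{x,\omega\},\{y,\eta\}$ gives $0$. The products $xy$ span $E^*$, so this component vanishes.

\emph{The component on $EE^*E^*$.} For $\omega\in E^*$ define $a_\omega\in\operatorname{End}E$ by $\xi(a_\omega z)=t(z,\xi,\omega)$. For $x,y,z\in E$ the pairing $\{x,y\},\{z,\omega\}$ gives $t(xy,z,\omega)=F(x,y,a_\omega z)$, and \eqref{eq:lin} says that this is totally symmetric in $x,y,z$. By Lemma~\ref{lem:centroid}, $a_\omega$ is a scalar $\ell(\omega)$, so $t(z,\xi,\omega)=\ell(\omega)\xi(z)$. Symmetry in $\xi,\omega$ gives $\ell(\omega)\xi(z)=\ell(\xi)\omega(z)$. Given $\omega$, choose $z\ne0$ with $\omega(z)=0$ and $\xi$ with $\xi(z)=1$; then $\ell(\omega)=0$. This component vanishes too.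

\emph{The component on $EEE^*$.} Define $\lambda\colon S^2E\to E$ by $\xi(\lambda(x,y))=t(x,y,\xi)$. For $x,y,z,w\in E$ condition \eqref{eq:lin} says that
\[
H_\lambda(x,y,z,w)=F(x,y,\lambda(z,w))+F(z,w,\lambda(x,y))
\]
is totally symmetric. Then $H_\lambda$ is a linear form on $S^4E$ with
\begin{equation}\label{eq:H}
H_\lambda(qq')=\langle F(q),\lambda(q')\rangle+\langle F(q'),\lambda(q)\rangle\qquad(q,q'\in S^2E),
\end{equation}
so it vanishes on $I_2I_2$. By Lemma~\ref{lem:I2} the space $(I_2I_2)^\perp$ of such linear forms has dimension $6$, and we can realize all of them. For $c\in E^*$ let $\lambda_c(x,y)=c(x)y+c(y)x$. Then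
\[
H_{\lambda_c}(x,y,z,w)=c(x)F(y,z,w)+c(y)F(x,z,w)+c(z)F(x,y,w)+c(w)F(x,y,z)
\]
is totally symmetric, and $H_{\lambda_c}(x,x,x,x)=4c(x)\det x$ is a nonzero polynomial for $c\ne0$. So $c\mapsto H_{\lambda_c}$ is an injective linear map $E^*\to(I_2I_2)^\perp$ between spaces of dimension $6$, hence an isomorphism. Therefore $\lambda=\lambda_c+\lambda'$ for some $c$, with $H_{\lambda'}=0$. For $q\in I_2$ and all $q'$, \eqref{eq:H} gives $\langle F(q'),\lambda'(q)\rangle=0$, so $\lambda'(q)=0$ by surjectivity of $F$. Thus $\lambda'=a\circ F$ with $a\colon E^*\to E$ linear, and $H_{\lambda'}=0$ says that $\xi(a\eta)+\eta(a\xi)=0$ for all $\xi,\eta\in E^*$. The skew maps $a$ form a space of dimension $\binom62=15$, so this component lies in a space of dimension at most $6+15=21$.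

\emph{The component on $EEE$} lies in $S^3E^*$, of dimension $\binom83=56$.

The total is at most $21+56=77$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
For $n\le11$ use Proposition~\ref{prop:equal}, and for $n=12$ Corollary~\ref{cor:T0}. For $n>12$ let $V'$ be the orthogonal sum of the $12$-dimensional space $V$ above and a space with orthonormal basis $f_1,\dots,f_{n-12}$. The tensor $T_0+\sum_if_i^{\otimes3}$ lies in $X(V')$, since its algebra is $A_{T_0}\times\mathbb C^{n-12}$. The element $u=\sum_if_i$ is idempotent with $\ker L_u=V$. If the tensor were in $Y(V')$, the splitting lemma would give $T_0\in Y(V)$, which is false.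
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

(1) By Proposition~\ref{prop:Y}, $Y(V)$ is a component of $X(V)$ of dimension $\frac{n(n+1)}2$. So $X(V)$ is irreducible if and only if $X(V)=Y(V)$, and Theorem~\ref{thm:A} applies.

(2) The first three statements are Lemmas~\ref{lem:decomp}, \ref{lem:split} and~\ref{lem:unital}. For the last one let $\mathcal D\subseteq\mathcal A$ be the set of algebras isomorphic to $\mathbb C^n\times\mathbb C[\varepsilon]/(\varepsilon^2)$. We show that $\pi^{-1}(\mathcal D)$ corresponds to $V\times X^\circ(V)$ under the isomorphism of Lemma~\ref{lem:I}(a).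

Let $T'\in X^\circ(V)$. The quotient $B(T')/\mathbb Cs$ is the unitization of $A_{T'}\cong\mathbb C^n$, which is $\mathbb C^{n+1}$. Characters kill the nilpotent element $s$, so $B(T')$ has exactly $n+1$ characters. It has length $n+2$, so by (F5) it has $n$ local factors of length $1$ and one of length $2$, which is $\mathbb C[\varepsilon]/(\varepsilon^2)$. Hence $g_vB(T')\in\mathcal D$ for all $v$. Conversely, let $(\tilde T,\sigma)=(g_vB(T'),g_vs)$ with $\tilde T\in\mathcal D$. The isometric isomorphism $g_v$ gives $A_{T'}\cong s^\perp/\mathbb Cs\cong\sigma^\perp/\mathbb C\sigma$. Since $\sigma^2=(\sigma|\sigma)\sigma=0$, the vector $\sigma$ spans the nilradical $0\times\mathbb C\varepsilon$. From $x\sigma=(x|\sigma)\sigma$ we see that $(\cdot|\sigma)$ is the character of the factor $\mathbb C[\varepsilon]/(\varepsilon^2)$. Its kernel is $\sigma^\perp=\mathbb C^n\times\mathbb C\varepsilon$, so $A_{T'}\cong\mathbb C^n$ and $T'\in X^\circ(V)$.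

Consequently $\overline{\pi^{-1}(\mathcal D)}$ corresponds to $V\times Y(V)$. If $T\in Y(V)$, then $(B(T),s)\in\overline{\pi^{-1}(\mathcal D)}$, and $B(T)\in\overline{\mathcal D}$ by continuity of $\pi$. Conversely, let $T$ be nilpotent with $B(T)\in\overline{\mathcal D}$. By Lemma~\ref{lem:I}(c), $\pi$ maps $\pi^{-1}(\mathcal D)$ onto $\mathcal D$, and $\pi$ is closed by (b). So $\pi\bigl(\overline{\pi^{-1}(\mathcal D)}\bigr)\supseteq\overline{\mathcal D}\ni B(T)$. By (d) the only point over $B(T)$ is $(B(T),s)$, which corresponds to $(0,T)$. Hence $T\in Y(V)$.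

(3) For $n\le13$ a unital $A_T$ is Gorenstein by Lemma~\ref{lem:gor}, smoothable by Corollary~\ref{cor:CJN}, and $T\in Y(V)$ by Lemma~\ref{lem:unital}. Let $n\ge14$, and let $T_0$ be the tensor of Section~\ref{sec:twelve}. The algebra $B(T_0)$ has length $14$ and is not smoothable, since otherwise Proposition~\ref{prop:lower} would give a component of $X(\mathbb C^{12})$ through $T_0$ of dimension at least $78$, against Corollary~\ref{cor:T0}. By Lemma~\ref{lem:unital} the unital tensor $B(T_0)\in X(\mathbb C^{14})$ is not in $Y(\mathbb C^{14})$. For $n>14$ add $\sum_if_i^{\otimes3}$ for an orthonormal basis $(f_i)$ of an orthogonal summand of dimension $n-14$. The algebra $B(T_0)\times\mathbb C^{n-14}$ is unital, and the splitting lemma, applied to the unit of $B(T_0)$, shows that its tensor is not in $Y$. \qed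

\begin{thebibliography}{9}

\bibitem{BDS}
Benjamin Biaggi, Jan Draisma, Tim Seynnaeve,
\emph{On the quadratic equations for odeco tensors},
arXiv:2206.01521 (2022).

\bibitem{CJN}
Casnati, Jelisiejew, Notari,
\emph{Irreducibility of the Gorenstein loci of Hilbert schemes via ray families},
Algebra \& Number Theory 9 (2015).

\end{thebibliography}
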